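\title{Full crossed products by abelian groups with non-closed image in the outer automorphism group}

\begin{abstract}
Let an amenable locally compact second countable group $G$ act outerly on a full factor $M$ with separable predual, and suppose that the crossed product $M\rtimes G$ is full. We show that the image of $G$ in $\operatorname{Out}M$ need not be closed. There is a counterexample with $G=\mathbb Z\times\mathbb T$, $M=L(\mathbb F_2)$ and $M\rtimes G\cong L(\mathbb F_2)\,\overline\otimes\, B(\ell^2)$. We also determine exactly for which abelian groups $G$ fullness of the crossed product forces the image to be closed. The condition involves only multiplication by integers on $G$ and on its dual group; it fails for $\mathbb R$ and for $\mathbb Q_p$.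
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Full factors and outer actions}

Let $M$ be a factor with separable predual $M_*$. For $a\in M$ and $\psi\in M_*$ define $a\psi,\psi a\in M_*$ by $(a\psi)(x)=\psi(xa)$ and $(\psi a)(x)=\psi(ax)$. A bounded sequence $(a_n)$ in $M$ is \emph{centralizing} if $\|a_n\psi-\psi a_n\|\to0$ for all $\psi\in M_*$. The factor $M$ is \emph{full} if every centralizing sequence is trivial, that is, $a_n-t_n1\to0$ $*$-strongly for some bounded sequence of scalars $t_n$.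

The group $\operatorname{Aut}M$ carries the \emph{$u$-topology}: $\theta_n\to\theta$ if $\|\psi\circ\theta_n-\psi\circ\theta\|\to0$ for all $\psi\in M_*$. The inner automorphisms $\operatorname{Ad}(u)=u\,\cdot\,u^*$, $u\in\mathcal U(M)$, form a normal subgroup $\operatorname{Inn}M$, and $\operatorname{Out}M=\operatorname{Aut}M/\operatorname{Inn}M$ carries the quotient topology; $[\theta]$ denotes the class of $\theta$. A sequence of unitaries $u_n$ is centralizing exactly when $\operatorname{Ad}(u_n)\to\mathrm{id}$, so in a full factor inner automorphisms approach the identity only when the unitaries approach the scalars. If $M$ is full, then $\operatorname{Inn}M$ is closed by a theorem of Connes \cite{Connes}, and $\operatorname{Out}M$ is a Polish group.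

Let $G$ be a locally compact second countable (lcsc) group. An \emph{action} $\alpha$ of $G$ on $M$ always means a strongly continuous one: a homomorphism $G\to\operatorname{Aut}M$ such that $g\mapsto\alpha_g(x)$ is strongly continuous for each $x\in M$. It is \emph{outer} if $\alpha_g\notin\operatorname{Inn}M$ for $g\neq e$. The crossed product $M\rtimes_\alpha G$ is generated by a copy of $M$ and unitaries $\lambda_g$ with $\lambda_gx\lambda_g^*=\alpha_g(x)$; its construction is recalled in Section~\ref{sec:background}. For an outer action on a full factor, the image of $G$ in $\operatorname{Out}M$ is closed exactly when $[\alpha_{g_n}]\to1$ forces $g_n\to e$ (Lemma~\ref{lem:closed}). Closedness of the image is therefore a uniform form of outerness: the automorphisms $\alpha_g$ are not inner, and they do not become inner asymptotically along a sequence that stays away from $e$. It suffices for fullness of the crossed product.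

\begin{theorem}[Marrakchi--Vaes \cite{MV}]\label{thm:MV}
Let $\alpha$ be an outer action of an lcsc group $G$ on a full factor $M$ with separable predual. Then $\alpha$ is strictly outer, that is, $M'\cap(M\rtimes_\alpha G)=\mathbb C1$. If moreover the image of $G$ in $\operatorname{Out}M$ is closed, then $M\rtimes_\alpha G$ is full.
\end{theorem}

For countable amenable $G$ there is a converse, due to Marrakchi: if $\alpha$ is an outer action on a factor $M$ with separable predual and $M\rtimes_\alpha G$ is full, then $M$ is full and the image of $G$ in $\operatorname{Out}M$ is closed. The first conclusion does not extend to lcsc groups: even for compact abelian $G$, fullness of $M\rtimes_\alpha G$ for an outer action does not imply fullness of $M$. So one assumes that $M$ is full and asks for the second conclusion. The following question comes from \cite{MV}.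

\begin{quote}
\emph{Let $G$ be an amenable lcsc group and $\alpha$ an outer action of $G$ on a full factor $M$ with separable predual. Assume that $M\rtimes_\alpha G$ is full. Is the image of $G$ in $\operatorname{Out}M$ closed?}
\end{quote}

The answer is yes for countable $G$ by Marrakchi's theorem, and yes for compact $G$ because a compact subset of the Hausdorff space $\operatorname{Out}M$ is closed. One would guess that it is always yes. It is no for the product of the simplest groups of these two kinds. Let $\mathbb F_2=\langle a,b\rangle$ be the free group and $L(\mathbb F_2)$ its group von Neumann algebra, with canonical unitaries $u_g$, $g\in\mathbb F_2$.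

\begin{theorem}\label{thm:example}
Let $M=L(\mathbb F_2)$ and let $c\in\mathbb T$ be not a root of unity. For $(w,z)\in\mathbb T^2$ let $\gamma_{w,z}\in\operatorname{Aut}M$ be given by $u_a\mapsto wu_a$, $u_b\mapsto zu_b$. For $(k,z)\in G=\mathbb Z\times\mathbb T$ put
\[
\alpha_{(k,z)}=\operatorname{Ad}(u_b^k)\circ\gamma_{c^k,z}.
\]
Then $\alpha$ is a strongly continuous outer action of the abelian group $G$ on the full factor $M$, the crossed product $M\rtimes_\alpha G\cong L(\mathbb F_2)\,\overline\otimes\,B(\ell^2)$ is full, and the image of $G$ in $\operatorname{Out}M$ is not closed.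
\end{theorem}

\subsection*{The mechanism}

Let $G$ be abelian, written additively, with dual group $\widehat G$ and pairing $\langle g,\chi\rangle\in\mathbb T$. Suppose the image is not closed. Then there are $g_n\not\to0$ and unitaries $u_n\in M$ with $\operatorname{Ad}(u_n)\alpha_{g_n}\to\mathrm{id}$. The natural attempt at a positive answer is to show that $v_n=u_n\lambda_{g_n}$ is a nontrivial centralizing sequence in $M\rtimes_\alpha G$. These unitaries do commute with $M$ asymptotically. With the group unitaries they satisfy
\[
\lambda_hv_n\lambda_h^*=\alpha_h(u_n)u_n^*\,v_n .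
\]
Fullness of $M$ forces $\alpha_h(u_n)u_n^*$ to be asymptotically a scalar, and in fact asymptotically $\langle h,\chi_n\rangle$ for characters $\chi_n\in\widehat G$. If $\chi_n$ converges along a subsequence, as it must when $G$ is discrete and $\widehat G$ compact, the attempt succeeds. If $\widehat G$ is not compact, $\chi_n$ can leave every compact set, and then no contradiction arises. A counterexample thus needs sequences $g_n$ in $G$ and $\chi_n$ in $\widehat G$ that escape together. These pairs of sequences form a group, so all multiples $(mg_n,m\chi_n)$ are constrained as well, and this is where arithmetic enters. We write $g_n\to\infty$ if the sequence eventually leaves every compact set.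

\begin{theorem}\label{thm:class}
For an lcsc abelian group $G$ the following are equivalent.
\begin{itemize}
\item[(I)] For every strongly continuous outer action of $G$ on a full factor $M$ with separable predual such that $M\rtimes G$ is full, the image of $G$ in $\operatorname{Out}M$ is closed.
\item[(II)] Neither of the following holds:
\begin{itemize}
\item[(A)] for some prime $p$ there are $g_n\to\infty$ in $G$ and $\chi_n\to\infty$ in $\widehat G$ with $pg_n\to0$ and $p\chi_n\to0$;
\item[(B)] for every $m\ge1$, $mG$ is not relatively compact in $G$ and $m\widehat G$ is not relatively compact in $\widehat G$.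
\end{itemize}
\end{itemize}
\end{theorem}

Both (A) and (B) are symmetric in $G$ and $\widehat G$, so (I) holds for $G$ if and only if it holds for $\widehat G$.

\begin{example}\label{ex:groups}
Write $A^{(\infty)}$ for a countable direct sum (discrete) and $A^{\mathbb N}$ for a countable product (compact) of copies of a finite cyclic group $A$; each is the dual of the other.
\begin{itemize}
\item Condition (B) holds, so (I) fails, for $\mathbb R$, $\mathbb Q_p$, $\mathbb Z\times\mathbb T$ and every $\mathbb R\times G_0$. The dual groups are $\mathbb R$, $\mathbb Q_p$, $\mathbb T\times\mathbb Z$ and $\mathbb R\times\widehat{G_0}$, and in all eight groups the $m$-th multiples contain a closed noncompact subgroup ($\mathbb R$, $\mathbb Q_p$ or $m\mathbb Z$).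
\item Condition (A) holds for $(\mathbb Z/p)^{(\infty)}\times(\mathbb Z/p)^{\mathbb N}$: the group and its dual are noncompact and killed by $p$.
\item If $G$ is compact or discrete, one of $G$, $\widehat G$ is compact, so (A) and (B) fail and (I) holds.
\item For $G=\mathbb Z\times(\mathbb Z/2)^{\mathbb N}$ we have $\widehat G=\mathbb T\times(\mathbb Z/2)^{(\infty)}$ and $2\widehat G=\mathbb T\times0$, so (B) fails; and $g_n\to\infty$ gives $pg_n\to\infty$ in the coordinate $\mathbb Z$, so (A) fails. Thus (I) holds.
\item For $G=(\mathbb Z/2)^{(\infty)}\times(\mathbb Z/3)^{\mathbb N}$ we have $6G=0$, so (B) fails. In (A) the sequence $g_n$ forces $p=2$, while $\chi_n\in(\mathbb Z/2)^{\mathbb N}\times(\mathbb Z/3)^{(\infty)}$ forces $p=3$. Thus (I) holds, although neither $G$ nor $\widehat G$ is compact.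
\end{itemize}
\end{example}

Section~\ref{sec:background} collects the background and Section~\ref{sec:example} proves Theorem~\ref{thm:example} by a direct computation. Sections~\ref{sec:chars} and~\ref{sec:pairs} make the mechanism above precise and prove (II)$\Rightarrow$(I). Section~\ref{sec:construction} turns a suitable unitary representation of a group $G\times D$ into a counterexample for $G$, and Section~\ref{sec:reps} builds such representations from (A) or (B).

\section{Automorphism groups, crossed products and full factors}\label{sec:background}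

\subsection{The $u$-topology}

Let $M$ be a von Neumann algebra with separable predual and $\varphi$ a faithful normal state on it. On bounded sets the $*$-strong topology is given by the norm $\|x\|_\varphi^\sharp=\varphi(x^*x+xx^*)^{1/2}$. For bounded sequences we write $x_n\approx y_n$ if $x_n-y_n\to0$ $*$-strongly.

\begin{itemize}
\item[(U1)] $\operatorname{Aut}M$ is a Polish group, and an action of an lcsc group $G$ is the same thing as a continuous homomorphism $G\to\operatorname{Aut}M$. These are standard facts.
\item[(U2)] Let $\theta_n\to\theta$. If $x_n\approx0$, then $\theta_n(x_n)\approx0$, because $\varphi\circ\theta_n(x_n^*x_n+x_nx_n^*)$ differs from $\varphi\circ\theta(x_n^*x_n+x_nx_n^*)\to0$ by at most a constant times $\|\varphi\circ\theta_n-\varphi\circ\theta\|$. Also $\theta_n(x)\approx\theta(x)$ for each $x$: expand $\|\theta_n(x)-\theta(x)\|_\varphi^{\sharp\,2}$ and use that $\theta_n(y)\to\theta(y)$ $\sigma$-weakly for $y=x,x^*x,xx^*$.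
\item[(U3)] For a unitary $u$ we have $\|\psi\circ\operatorname{Ad}(u)-\psi\|=\|u^*\psi u-\psi\|=\|\psi u-u\psi\|$, so $\operatorname{Ad}(u_n)\to\mathrm{id}$ if and only if $(u_n)$ is centralizing. If $u_n\to u$ strongly in $\mathcal U(M)$, then $\operatorname{Ad}(u_n)\to\operatorname{Ad}(u)$; this is read off on vector functionals from $\langle u_nxu_n^*\xi,\eta\rangle=\langle xu_n^*\xi,u_n^*\eta\rangle$.
\item[(U4)] Let $x_n\approx s_n$ and $y_n\approx t_n$ with scalars $s_n,t_n$. Then $x_n^*\approx\bar s_n$ and $x_ny_n\approx s_nt_n$, since $x_ny_n-s_nt_n=(x_n-s_n)(y_n-t_n)+s_n(y_n-t_n)+t_n(x_n-s_n)$. By (U2), $\theta_n(x_n)\approx s_n$ for every convergent sequence $\theta_n$. If the $x_n$ are unitary, then $|s_n|\to1$ and $\operatorname{Ad}(x_n)\to\mathrm{id}$ by (U3).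
\item[(U5)] If $\theta_n\to\theta$ in $\operatorname{Aut}M$, then $\theta_n\otimes\mathrm{id}\to\theta\otimes\mathrm{id}$ in $\operatorname{Aut}(M\,\overline\otimes\,B(\mathcal K))$, because the functionals $\psi\otimes\omega$ span a norm dense subspace of the predual. If $\Theta_n\to\Theta$ in $\operatorname{Aut}\mathcal N$ and all $\Theta_n,\Theta$ map a von Neumann subalgebra $P\subset\mathcal N$ onto itself, then $\Theta_n|_P\to\Theta|_P$ in $\operatorname{Aut}P$, because every normal functional on $P$ extends to a normal functional on $\mathcal N$.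
\item[(U6)] Let $\tau$ be a faithful normal tracial state on $N$ and $\|x\|_q=\tau(|x|^q)^{1/q}$. Then $x_n\approx0$ means $\|x_n\|_2\to0$. For $\tau$-preserving $\theta_n$, $\theta_n\to\mathrm{id}$ if and only if $\|\theta_n(x)-x\|_2\to0$ for all $x\in N$, or for all $x$ in a set with $\|\cdot\|_2$-dense span. Indeed the functionals $x\tau$ are dense in $N_*$ and $\|x\tau\circ\theta_n-x\tau\|=\|\theta_n^{-1}(x)-x\|_1\le\|x-\theta_n(x)\|_2$; the converse is (U2).
\end{itemize}

We use one lifting principle twice. If $K$ is a closed normal subgroup of a metrizable group $H$ and $h_nK\to K$ in $H/K$, then there are $k_n\in K$ with $k_nh_n\to1$ in $H$. Indeed, the quotient map is open, so for each neighborhood $W$ of $1$ the coset $Kh_n$ meets $W$ for large $n$; let $W$ shrink slowly through a countable base. In particular, if $M$ is full and $[\theta_n]\to1$ in $\operatorname{Out}M$, there are $u_n\in\mathcal U(M)$ with $\operatorname{Ad}(u_n)\theta_n\to\mathrm{id}$.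

\begin{lemma}\label{lem:closed}
Let $\alpha$ be an action of an lcsc group $G$ on a full factor $M$ with separable predual. Then $\alpha$ is outer with closed image in $\operatorname{Out}M$ if and only if $[\alpha_{g_n}]\to1$ implies $g_n\to e$.
\end{lemma}

\begin{proof}
The map $j\colon g\mapsto[\alpha_g]$ is a continuous homomorphism of Polish groups. If the sequential condition holds, constant sequences show that $j$ is injective, and $j^{-1}$ is continuous on $j(G)$. So $j(G)$ is Polish in the relative topology, and a Polish subgroup of a Polish group is closed. Conversely, if $j$ is injective and $j(G)$ is closed, then $j\colon G\to j(G)$ is a continuous bijective homomorphism of Polish groups, hence a homeomorphism by the open mapping theorem.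
\end{proof}

\subsection{Crossed products by abelian groups}\label{ss:crossed}

Let $G$ be lcsc abelian. Its dual $\widehat G$, with the topology of uniform convergence on compact sets, is lcsc; characters separate the points of $G$, and the dual of $\widehat G$ is $G$. On $L^2G$ let $(\lambda_gf)(s)=f(s-g)$ and $(m_\chi f)(s)=\langle s,\chi\rangle f(s)$. Both depend strongly continuously on the index, and
\begin{equation}\label{eq:weyl}
m_\chi^*\lambda_hm_\chi=\langle-h,\chi\rangle\lambda_h,\qquad \lambda_h^*m_\chi^*\lambda_h=\langle-h,\chi\rangle m_\chi^* .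
\end{equation}
Let $\alpha$ be an action of $G$ on $M\subset B(\mathcal H)$. A bounded $*$-strongly continuous function $s\mapsto x(s)\in M$ defines an operator $(x(s))_s\in M\,\overline\otimes\,B(L^2G)$ on $L^2(G,\mathcal H)$ by pointwise multiplication. The crossed product $P=M\rtimes_\alpha G$ is generated by $\pi(x)=(\alpha_{-s}(x))_s$, $x\in M$, and the operators $1\otimes\lambda_g$; up to the canonical isomorphism it does not depend on $\mathcal H$. We write $\lambda_g,m_\chi$ for $1\otimes\lambda_g,1\otimes m_\chi$, and we omit $\pi$ where the ambient algebra $M\,\overline\otimes\,B(L^2G)$ plays no role.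

\begin{itemize}
\item[(C1)] $\operatorname{Ad}(\lambda_g)$ and $\alpha_g\otimes\mathrm{id}$ agree on $P$: both send $\pi(x)$ to $(\alpha_{g-s}(x))_s=\pi(\alpha_g(x))$ and fix each $\lambda_h$. Equivalently, $\alpha_g\otimes\operatorname{Ad}(\lambda_g^*)$ fixes $P$ pointwise.
\item[(C2)] If $\theta\in\operatorname{Aut}M$ commutes with $\alpha$, then $\theta\otimes\mathrm{id}$ sends $\pi(x)$ to $\pi(\theta(x))$ and fixes each $\lambda_h$. It restricts to an automorphism $\widetilde\theta$ of $P$, which depends continuously on $\theta$ by (U5).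
\item[(C3)] By \eqref{eq:weyl}, $\widehat\alpha_\chi=\operatorname{Ad}(m_\chi^*)|_P$ fixes $\pi(M)$ pointwise and sends $\lambda_h$ to $\langle-h,\chi\rangle\lambda_h$. This is the \emph{dual action} of $\widehat G$ on $P$. It is continuous by (U3) and (U5), and it commutes with every $\widetilde\theta$.
\item[(C4)] $\pi(M)$, the $\lambda_g$ and the $m_\chi$ generate $M\,\overline\otimes\,B(L^2G)$. Indeed the $m_\chi$ generate the maximal abelian algebra $L^\infty G$, whose translation invariant elements are the constants, so the $\lambda_g$ and $m_\chi$ generate $1\otimes B(L^2G)$. An operator commuting with this algebra is $T\otimes1$. If it commutes with $\pi(x)$, then $[T,\alpha_{-s}(x)]=0$ for almost all $s$, hence for $s=0$ by continuity. So the commutant of the generated algebra is $M'\otimes1$.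
\item[(C5)] If $G=G_1\times G_2$, then $G_2$ acts on $M\rtimes G_1$ by $g\mapsto\widetilde{\alpha_g}$, and $(M\rtimes G_1)\rtimes G_2=M\rtimes G$: on $\mathcal H\otimes L^2G_1\otimes L^2G_2$ the two algebras have the same generators.
\end{itemize}

\subsection{Two sources of full factors}

All our full factors come from a free factor $L(\mathbb F_2)$, which gives a spectral gap estimate, from amplification, and from Theorem~\ref{thm:MV}.

\begin{lemma}\label{lem:gap}
Let $C$ be a von Neumann algebra with separable predual and a faithful normal tracial state ($C=\mathbb C$ is allowed), and let $N=L(\mathbb F_2)*C$ be the tracial free product, with trace $\tau$. Then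
\[
\|w-\tau(w)\|_2^2\le2\sum_{g\in\{a,b\}}\|u_gw-wu_g\|_2^2\qquad(w\in N).
\]
In particular $N$ is a full $\mathrm{II}_1$ factor.
\end{lemma}

\begin{proof}
Put $B=L(\mathbb F_2)$ and let $\varpi(g)\xi=u_g\xi u_g^*$ be the conjugation representation of $\mathbb F_2$ on $L^2(N)\ominus\mathbb C$. We show that it is weakly contained in the regular representation.

The space $L^2(N)\ominus L^2(B)$ is spanned by the words $b_0c_1b_1\cdots c_kb_k$, $k\ge1$, with $c_i\in C$ and the inner letters $b_1,\dots,b_{k-1}\in B$ of trace zero and $b_0,b_k\in B$ arbitrary. By freeness it is isomorphic, as a $B$-$B$-bimodule, to $L^2(B)\otimes\mathcal K\otimes L^2(B)$, where $\mathcal K$ is the closed span of the reduced words that begin and end with a letter from $C$. Here $\varpi$ is the tensor product of the left regular representation on the first factor with another representation, so by Fell's absorption principle it is a multiple of the regular representation. On $L^2(B)\ominus\mathbb C=\ell^2(\mathbb F_2\setminus\{e\})$, $\varpi$ is the permutation representation given by conjugation.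 The stabilizers are centralizers of nontrivial elements, which are cyclic, and the quasi-regular representation on the cosets of an amenable subgroup is weakly contained in the regular one.

Weak containment bounds norms of elements of the group algebra, so by Kesten's theorem $T=\frac14(\varpi(a)+\varpi(a)^*+\varpi(b)+\varpi(b)^*)$ has norm at most $\sqrt3/2$. For $\xi=w-\tau(w)$,
\[
\sum_{g\in\{a,b\}}\|u_gw-wu_g\|_2^2=\sum_{g\in\{a,b\}}\|\varpi(g)\xi-\xi\|^2=4\langle(1-T)\xi,\xi\rangle\ge(4-2\sqrt3)\|\xi\|^2\ge\tfrac12\|\xi\|^2 .
\]
Central elements are therefore scalars, and $N$ is a $\mathrm{II}_1$ factor. If $(w_n)$ is centralizing, then $\|[w_n,u_g]\|_1=\|w_n(u_g\tau)-(u_g\tau)w_n\|\to0$, so $\|[w_n,u_g]\|_2\to0$ by boundedness, and $w_n\approx\tau(w_n)$.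
\end{proof}

\begin{lemma}\label{lem:ampl}
If $M$ is a full factor with separable predual, so is $M\,\overline\otimes\,B(\ell^2)$.
\end{lemma}

\begin{proof}
Let $(a_n)$ be centralizing in $M\,\overline\otimes\,B(\ell^2)$. For fixed $y$ and a normal functional $\Psi$,
\[
[a_n,y]\Psi=\bigl(a_n(y\Psi)-(y\Psi)a_n\bigr)-y(a_n\Psi-\Psi a_n)\to0
\]
in norm. For positive $\Psi$ we have $\Psi(x^*x)=(x\Psi)(x^*)\le\|x\|\,\|x\Psi\|$, so $[a_n,y]\to0$ strongly. Let $e_{ij}$ be matrix units of $1\otimes B(\ell^2)$, put $e=e_{00}$, and write $ea_ne=(b_n\otimes1)e$ with $b_n\in M$. For $\psi\in M_*$ let $\Psi=\psi\otimes\omega_0$, where $\omega_0$ is the vector state supported by $e_{00}$. Then $\Psi(ez)=\Psi(z)=\Psi(ze)$, so $(b_n\psi-\psi b_n)(x)=(a_n\Psi-\Psi a_n)((x\otimes1)e)$, and $(b_n)$ is centralizing in $M$. Let $b_n\approx t_n$. Then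
\[
(a_n-t_n)e_{j0}=[a_n,e_{j0}]e+e_{j0}(ea_ne-t_ne)\to0
\]
strongly for each $j$. Multiplying by $e_{0j}$ and using $\sum_je_{jj}=1$ gives $a_n-t_n\to0$ strongly. The sequence $(a_n^*)$ is centralizing with $b_n^*\approx\bar t_n$, so $a_n^*-\bar t_n\to0$ strongly as well.
\end{proof}

\section{The action of $\mathbb Z\times\mathbb T$ on $L(\mathbb F_2)$}\label{sec:example}

The automorphisms $\gamma_{w,z}$ embed the torus $\mathbb T^2$ in $\operatorname{Out}L(\mathbb F_2)$, and $(k,z)\mapsto(c^k,z)$ maps $\mathbb Z\times\mathbb T$ onto a proper dense subgroup of this torus. This already gives an outer action with non-closed image, namely $(k,z)\mapsto\gamma_{c^k,z}$, but its crossed product is not full (Example~\ref{ex:pairs}). The inner perturbation $\operatorname{Ad}(u_b^k)$ does not change the image in $\operatorname{Out}M$, and it changes the crossed product completely. In this section $\mathbb T$ is written multiplicatively.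

\begin{proof}[Proof of Theorem~\ref{thm:example}]
The factor $M$ is full by Lemma~\ref{lem:gap} with $C=\mathbb C$.

\emph{The action.} A character $\chi$ of a discrete group $\Lambda$ defines a trace preserving automorphism $u_g\mapsto\chi(g)u_g$ of $L(\Lambda)$, implemented by the multiplication operator by $\chi$ on $\ell^2\Lambda$. The automorphism $\gamma_{w,z}$ is the one given by the character $a\mapsto w$, $b\mapsto z$ of $\mathbb F_2$, and $\gamma$ is a continuous action of $\mathbb T^2$ by (U6). Since $\gamma_{w,z}\operatorname{Ad}(u_b^l)\gamma_{w,z}^{-1}=\operatorname{Ad}(z^lu_b^l)=\operatorname{Ad}(u_b^l)$, we get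
\[
\alpha_{(k,z)}\alpha_{(l,z')}=\operatorname{Ad}(u_b^{k+l})\gamma_{c^{k},z}\gamma_{c^l,z'}=\alpha_{(k+l,zz')},
\]
and $\alpha$ is a continuous action.

\emph{The image in $\operatorname{Out}M$.} Suppose $\gamma_{w,z}=\operatorname{Ad}(v)$ with Fourier expansion $v=\sum_gv_gu_g$. From $vu_a=wu_av$ we get $v=wu_avu_a^*$, so $|v_{aga^{-1}}|=|v_g|$. As $\sum_g|v_g|^2<\infty$, $v_g\ne0$ forces the orbit of $g$ under conjugation by $a$ to be finite. Then $g$ commutes with some $a^n$, $n\ge1$, and so $g\in\langle a\rangle$. The same argument with $vu_b=zu_bv$ gives $g\in\langle b\rangle$. Hence $g=e$, $v$ is a scalar and $w=z=1$. The map $(w,z)\mapsto[\gamma_{w,z}]$ is thus a continuous injection of a compact space into a Hausdorff space, hence a homeomorphism of $\mathbb T^2$ onto a closed subgroup of $\operatorname{Out}M$. We have $[\alpha_{(k,z)}]=[\gamma_{c^k,z}]$. Since $c$ is not a root of unity, $c^k\ne1$ for $k\ne0$, so $\alpha$ is outer, and $\{c^k:k\in\mathbb Z\}$ is a countable dense subgroup of $\mathbb T$. The image of $G$ corresponds to the proper dense subgroup $\{c^k\}\times\mathbb T$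 of $\mathbb T^2$ and is not closed.

\emph{The crossed product by $\mathbb T$.} The elements $a_i=b^iab^{-i}$, $i\in\mathbb Z$, freely generate the normal closure $F$ of $a$, and $\mathbb F_2=F\rtimes\langle b\rangle$. Let $R=L(F)$, a factor, and let $\sigma=\operatorname{Ad}(u_b)|_R$ be the shift $u_{a_i}\mapsto u_{a_{i+1}}$, so that $M=R\rtimes_\sigma\mathbb Z$. The automorphism $\alpha_{(0,z)}=\gamma_{1,z}$ fixes each $u_{a_i}=u_b^iu_au_b^{-i}$, hence $R$, and sends $u_b$ to $zu_b$. The automorphism $\alpha_{(1,1)}$ fixes $u_b$ and restricts on $R$ to the weighted shift $\sigma_c\colon u_{a_i}\mapsto c\,u_{a_{i+1}}$.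

Let $N_1=M\rtimes\mathbb T$ with unitaries $\lambda_z$, and let $\beta=\widetilde{\alpha_{(1,1)}}\in\operatorname{Aut}N_1$. By (C5), $M\rtimes_\alpha G=N_1\rtimes_\beta\mathbb Z$. The spectral projections $e_j=\int_{\mathbb T}\bar z^{\,j}\lambda_z\,dz$ are nonzero and orthogonal, $\lambda_z=\sum_jz^je_j$ and $\sum_je_j=1$. From $\lambda_zu_b\lambda_z^*=zu_b$ we get $u_b\lambda_zu_b^*=\bar z\lambda_z$ and so $u_be_ju_b^*=e_{j+1}$. The elements $e_{ij}=u_b^{i-j}e_j$ are matrix units with $e_{jj}=e_j$:
\[
e_{ij}e_{kl}=u_b^{i-j+k-l}e_{j-k+l}e_l=\delta_{jk}e_{il},\qquad e_{ij}^*=e_ju_b^{j-i}=u_b^{j-i}e_i=e_{ji}.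
\]
The algebra $R$ commutes with the $\lambda_z$, hence with the $e_j$. The span of the elements $xu_b^j\lambda_z$, $x\in R$, is a $\sigma$-weakly dense $*$-subalgebra of $N_1$, and $e_0xu_b^j\lambda_ze_0=xu_b^je_{-j}e_0=\delta_{j0}\,xe_0$. So $e_0N_1e_0=Re_0$, and $x\mapsto xe_0$ is an isomorphism $R\to Re_0$ because $R$ is a factor. The matrix units give an isomorphism $N_1\cong R\,\overline\otimes\,B(\ell^2\mathbb Z)$, $y\mapsto(e_{0i}ye_{j0})_{i,j}$. Since $\beta$ fixes $u_b$ and the $\lambda_z$, it fixes all $e_{ij}$, and $\beta(xe_0)=\sigma_c(x)e_0$. So $\beta$ corresponds to $\sigma_c\otimes\mathrm{id}$, and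
\[
M\rtimes_\alpha G\cong(R\rtimes_{\sigma_c}\mathbb Z)\,\overline\otimes\,B(\ell^2\mathbb Z).
\]

\emph{Removing the weight.} The crossed product by $\mathbb T$ has replaced $M$ by $R$, where the generators $a_i$ are independent and can be rescaled separately. Let $\omega\in\operatorname{Aut}R$ be given by the character $a_i\mapsto c^i$ of $F$. Then $\omega\sigma\omega^{-1}(u_{a_i})=c^{-i}c^{i+1}u_{a_{i+1}}=\sigma_c(u_{a_i})$. Conjugate automorphisms have isomorphic crossed products, so $R\rtimes_{\sigma_c}\mathbb Z\cong R\rtimes_\sigma\mathbb Z=L(\mathbb F_2)$. Thus $M\rtimes_\alpha G\cong L(\mathbb F_2)\,\overline\otimes\,B(\ell^2)$, which is full by Lemmas~\ref{lem:gap} and~\ref{lem:ampl}.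
\end{proof}

The hypothesis on $c$ is not used in computing the crossed product. If $c^q=1$ with $q\ge1$, then $\alpha_{(q,1)}=\operatorname{Ad}(u_b^q)$ is inner.

\section{Approximate characters}\label{sec:chars}

We recall three facts about an lcsc abelian group $H$. By the structure theorem, $H\cong\mathbb R^a\times H_0$ where $H_0$ has a compact open subgroup. Every character of a closed subgroup extends to a character of $H$. If $U\subset H$ is a compact open subgroup, its annihilator $U^\perp\subset\widehat H$ is compact and open. The next lemma lets us test convergence to $0$ pointwise.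

\begin{lemma}\label{lem:pointwise}
For a sequence $(h_n)$ in an lcsc abelian group $H$ the following are equivalent: \textup{(a)} $h_n\to0$; \textup{(b)} $\langle h_n,\chi\rangle\to1$ for every $\chi\in\widehat H$; \textup{(c)} $\lambda_{h_n}\to1$ strongly on $L^2H$.
\end{lemma}

\begin{proof}
By continuity (a) implies (b) and (c). Assume (b) and take $F\in L^1(\widehat H)$ with $\int F=1$. The function $\check F(h)=\int F(\chi)\langle h,\chi\rangle\,d\chi$ vanishes at infinity by the Riemann--Lebesgue lemma, and $\check F(h_n)\to1$ by dominated convergence. So $h_n$ eventually lies in the compact set $\{|\check F|\ge\frac12\}$. Every limit point is annihilated by all characters, hence is $0$. Assume (c). Given a neighborhood $W$ of $0$, take a compact neighborhood $W_0$ with $W_0-W_0\subset W$. For large $n$, $\langle\lambda_{h_n}1_{W_0},1_{W_0}\rangle\ne0$, so $h_n+W_0$ meets $W_0$ and $h_n\in W$.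
\end{proof}

Call a sequence of continuous functions $f_j\colon H\to\mathbb C$ \emph{asymptotically multiplicative} if $|f_j(h)|\to1$ and $f_j(h+k)-f_j(h)f_j(k)\to0$ uniformly for $h,k$ in compact sets. This property passes to $f_j\overline{\chi_j}$ for arbitrary characters $\chi_j$ and to restrictions to closed subgroups, and it implies $f_j(h_1+\dots+h_n)-\prod_if_j(h_i)\to0$ uniformly on compact sets for each fixed $n$. We want to approximate $f_j$ by characters. A compactness argument is not available, since the characters may escape to infinity, as for $f_j(h)=e^{ijh}$ on $\mathbb R$. We therefore treat the compact part of $H$ by Fourier series and the vector part by logarithms, and use compactness only for the discrete quotient.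

\begin{lemma}\label{lem:approx}
If $(f_j)$ is asymptotically multiplicative on $H$, there are $\chi_j\in\widehat H$ with $f_j-\chi_j\to0$ uniformly on compact sets.
\end{lemma}

\begin{proof}
Let $\rho$ be a metric for uniform convergence on compact sets of the form $\sum_k2^{-k}\min(1,\sup_{K_k}|f-f'|)$. We must show $\inf_\chi\rho(f_j,\chi)\to0$, so it suffices to find in every subsequence a further subsequence with the stated property. Let $V=\mathbb R^a\times U$ be an open subgroup of $H$ with $U$ compact.

\emph{The compact group $U$.} Let $f=f_j|_U$ satisfy $\bigl||f|-1\bigr|\le\varepsilon$ and $|f(h+k)-f(h)f(k)|\le\varepsilon$ with $\varepsilon\le\frac15$, and normalize Haar measure. Then $|f*f-f|\le\varepsilon$, so each Fourier coefficient $t=\hat f(\chi)=\int f\bar\chi$ satisfies $|t|\,|t-1|\le\varepsilon$. One of $|t|$, $|t-1|$ is at least $\frac12$, so $|t|\le2\varepsilon$ or $|t-1|\le2\varepsilon$. If the first alternative held for all $\chi$, then $\|f*f\|_2^2=\sum|\hat f|^4\le4\varepsilon^2\|f\|_2^2\le4\varepsilon^2(1+\varepsilon)^2$, while $\|f*f\|_2\ge\|f\|_2-\varepsilon\ge1-2\varepsilon>2\varepsilon(1+\varepsilon)$.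 So $|t-1|\le2\varepsilon$ for some $\chi$. The function $q=f\bar\chi$ has integral $t$, and $|q(h)t-t|=|\int(q(h)q(k)-q(h+k))\,dk|\le\varepsilon$. Hence $|f-\chi|=|q-1|\le\varepsilon/(1-2\varepsilon)$ on $U$.

\emph{A coordinate axis $\mathbb R$.} From $f_j(0)-f_j(0)^2\to0$ and $|f_j(0)|\to1$ we get $f_j(0)\to1$. For large $j$ write $f_j=|f_j|e^{i\vartheta_j}$ on $[0,2]$ with $\vartheta_j$ continuous and $\vartheta_j(0)\to0$. The continuous function $E_j(h,k)=\vartheta_j(h+k)-\vartheta_j(h)-\vartheta_j(k)$ on $[0,1]^2$ satisfies $e^{iE_j}\to1$ uniformly and $E_j(0,0)\to0$. As $[0,1]^2$ is connected, $\delta_j=\max|E_j|\to0$. Put $\vartheta_j'(h)=\vartheta_j(h)-h\vartheta_j(1)$, which has the same additivity defect $E_j$ and $\vartheta_j'(1)=0$. Let $\mu_j=\max_{[0,1]}|\vartheta_j'|$ be attained at $h$. If $2h\le1$, then $|\vartheta_j'(2h)|\le\mu_j$. If $2h>1$, then $|\vartheta_j'(2h)-\vartheta_j'(2h-1)-\vartheta_j'(1)|\le\delta_j$ gives $|\vartheta_j'(2h)|\le\mu_j+\delta_j$. In both cases $2\mu_j\le|\vartheta_j'(2h)|+\delta_j\le\mu_j+2\delta_j$, so $\mu_j\le2\delta_j$. Thus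 $q_j(h)=f_j(h)e^{-ih\vartheta_j(1)}\to1$ uniformly on $[0,1]$. From $q_j(h)q_j(-h)-q_j(0)\to0$ the same holds on $[-1,0]$, and from $q_j(h)-q_j(h/n)^n\to0$ on $[-n,n]$.

\emph{The quotient $H/V$.} Taking the product of the characters found on the $a$ axes and on $U$, we get characters of $V$ that approximate $f_j|_V$ uniformly on compact sets. Extend them to $\chi_j'\in\widehat H$ and put $q_j=f_j\overline{\chi_j'}$, so $q_j\to1$ uniformly on compact subsets of $V$. The group $H/V$ is countable. Pass to a subsequence along which $q_j(r)$ converges for every $r$ in a set of coset representatives, and define $q(r+v)=\lim_jq_j(r)$ for $v\in V$. Since $q_j(r+v)-q_j(r)q_j(v)\to0$ uniformly for $v$ in compact sets, and a compact subset of $H$ is a finite union of compact pieces each lying in one coset, $q_j\to q$ uniformly on compact sets. The limit $q$ is locally constant, multiplicative and of modulus one, so it is a character, and $f_j-q\chi_j'\to0$.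
\end{proof}

Now fullness enters. If an automorphism commuting with an action can be brought close to the identity by a unitary, that unitary is almost an eigenvector of the action.

\begin{lemma}\label{lem:eigen}
Let $\sigma$ be an action of an lcsc abelian group $H$ on a full factor $Q$ with separable predual. Let $\beta_j\in\operatorname{Aut}Q$ commute with $\sigma$, and let $v_j\in\mathcal U(Q)$ satisfy $\theta_j:=\operatorname{Ad}(v_j)\beta_j\to\mathrm{id}$. Then there are $\chi_j\in\widehat H$ with $\sigma_h(v_j)v_j^*\approx\langle h,\chi_j\rangle$ for every $h\in H$.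
\end{lemma}

\begin{proof}
Put $z_j(h)=\sigma_h(v_j)v_j^*$ and $f_j(h)=\varphi(z_j(h))$, a continuous function of $h$. Since $\sigma_h\theta_j\sigma_h^{-1}=\operatorname{Ad}(\sigma_h(v_j))\beta_j$, we have $\operatorname{Ad}(z_j(h))=\sigma_h\theta_j\sigma_h^{-1}\theta_j^{-1}$. Let $h_j\to h$, where $j$ may run through a subsequence. Then $\operatorname{Ad}(z_j(h_j))\to\mathrm{id}$ by (U1), so $z_j(h_j)\approx t_j$ for scalars $t_j$ by (U3) and fullness. Applying $\varphi$ gives $f_j(h_j)-t_j\to0$. Hence $z_j(h_j)\approx f_j(h_j)$ and $|f_j(h_j)|\to1$. If also $k_j\to k$, the cocycle identity $z_j(h+k)=\sigma_h(z_j(k))z_j(h)$ and (U4) give $z_j(h_j+k_j)\approx f_j(k_j)f_j(h_j)$, so $f_j(h_j+k_j)-f_j(h_j)f_j(k_j)\to0$. Compact subsets of $H$ are metrizable, so convergence along all such sequences is uniform convergence on compact sets: $(f_j)$ is asymptotically multiplicative. Lemma~\ref{lem:approx} gives $\chi_j$ with $z_j(h)\approx f_j(h)\approx\langle h,\chi_j\rangle$.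
\end{proof}

\section{Asymptotic pairs and the proof of (II)$\Rightarrow$(I)}\label{sec:pairs}

Let $\alpha$ be an outer action of an lcsc abelian group $G$ on a full factor $M$ with separable predual, and $P=M\rtimes_\alpha G$.

\begin{definition}
A sequence $(g_n,\chi_n)$ in $G\times\widehat G$ is an \emph{asymptotic pair} if there are $u_n\in\mathcal U(M)$ such that $\theta_n:=\operatorname{Ad}(u_n)\alpha_{g_n}\to\mathrm{id}$ and $z_n(h):=\alpha_h(u_n)u_n^*\approx\langle h,\chi_n\rangle$ for every $h\in G$.
\end{definition}

A subsequence of an asymptotic pair is an asymptotic pair.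

\begin{proposition}\label{prop:pairs}
\begin{itemize}
\item[(a)] If $[\alpha_{g_n}]\to1$ in $\operatorname{Out}M$, there are $\chi_n$ such that $(g_n,\chi_n)$ is an asymptotic pair.
\item[(b)] The asymptotic pairs form a group under termwise addition.
\item[(c)] If $(g_n,\chi_n)$ is an asymptotic pair and $g_n\to g$, then $g=0$ and $\chi_n\to0$.
\item[(d)] Assume that $P$ is full. If $(g_n,\chi_n)$ is an asymptotic pair and $\chi_n\to\chi$, then $\chi=0$ and $g_n\to0$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Lift to $u_n$ with $\operatorname{Ad}(u_n)\alpha_{g_n}\to\mathrm{id}$ and apply Lemma~\ref{lem:eigen} with $\sigma=\alpha$ and $\beta_n=\alpha_{g_n}$, which commute because $G$ is abelian.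

(b) The zero sequence is an asymptotic pair with $u_n=1$. Let $(g_n',\chi_n')$ be a second pair with data $u_n',\theta_n',z_n'$. For the sum use $u_n''=u_n\alpha_{g_n}(u_n')$. Then $\operatorname{Ad}(u_n'')\alpha_{g_n+g_n'}=\theta_n\theta_n'\to\mathrm{id}$, and by (U4)
\[
\alpha_h(u_n'')u_n''^*=\alpha_h(u_n)\,\alpha_{g_n}(z_n'(h))\,u_n^*=z_n(h)\,\theta_n(z_n'(h))\approx\langle h,\chi_n+\chi_n'\rangle .
\]
For the inverse use $w_n=\alpha_{-g_n}(u_n^*)$. Then $\operatorname{Ad}(w_n)\alpha_{-g_n}=\theta_n^{-1}\to\mathrm{id}$ and
\[
\alpha_h(w_n)w_n^*=\alpha_{-g_n}(\alpha_h(u_n)^*u_n)=\theta_n^{-1}(z_n(h)^*)\approx\langle h,-\chi_n\rangle .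
\]

(c) We have $\operatorname{Ad}(u_n)=\theta_n\alpha_{-g_n}\to\alpha_{-g}$. As $\operatorname{Inn}M$ is closed, $\alpha_{-g}$ is inner and $g=0$. Then $(u_n)$ is centralizing, so $u_n\approx t_n$ with $|t_n|\to1$, and $z_n(h)\approx|t_n|^2\to1$ by (U4). Thus $\langle h,\chi_n\rangle\to1$ for all $h$, and $\chi_n\to0$ by Lemma~\ref{lem:pointwise} applied to $\widehat G$.

(d) Let $v_n=\pi(u_n)\lambda_{g_n}\in P$. We show that $\operatorname{Ad}(v_n)\to\widehat\alpha_\chi$ in $\operatorname{Aut}P$. Convergence on generators would not by itself give convergence in the $u$-topology, so we compute in $M\,\overline\otimes\,B(L^2G)$, where $\pi(u_n)$ can be compared with $u_n\otimes1$. The unitaries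
\[
y_n=\pi(u_n)(u_n^*\otimes1)m_{\chi_n}=\bigl(z_n(-s)\langle s,\chi_n\rangle\bigr)_s
\]
tend to $1$ $*$-strongly at each point $s$, hence $y_n\approx1$ by dominated convergence. Since $\pi(u_n)=y_nm_{\chi_n}^*(u_n\otimes1)$, (C1) gives
\[
\operatorname{Ad}(v_n)|_P=\operatorname{Ad}(\pi(u_n))(\alpha_{g_n}\otimes\mathrm{id})|_P=\operatorname{Ad}(y_n)\operatorname{Ad}(m_{\chi_n}^*)(\theta_n\otimes\mathrm{id})|_P .
\]
By (U3) and (U5) the right side converges to $\operatorname{Ad}(m_\chi^*)|_P=\widehat\alpha_\chi$. As $P$ is full, $\operatorname{Inn}P$ is closed and $\widehat\alpha_\chi=\operatorname{Ad}(v)$ with $v\in\mathcal U(P)$. This $v$ commutes with $\pi(M)$, so it is a scalar by Theorem~\ref{thm:MV}. Hence $\widehat\alpha_\chi=\mathrm{id}$ and $\chi=0$. Now $(v_n)$ is centralizing in $P$, so $v_n\approx t_n$ with $|t_n|\to1$. For $\chi'\in\widehat G$, applying $\widehat\alpha_{\chi'}$ gives $\langle-g_n,\chi'\rangle v_n\approx t_n$, so $\langle g_n,\chi'\rangle\to1$. By Lemma~\ref{lem:pointwise}, $g_n\to0$.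
\end{proof}

\begin{example}\label{ex:pairs}
Take the setting of Theorem~\ref{thm:example}, identify $\widehat G$ with $\mathbb T\times\mathbb Z$ by $\langle(l,z),(w,k)\rangle=w^lz^k$, and choose $k_n\to\infty$ with $c^{k_n}\to1$. For $g_n=(k_n,1)$ and $u_n=u_b^{-k_n}$ we have $\theta_n=\gamma_{c^{k_n},1}\to\mathrm{id}$ and $\alpha_{(l,z)}(u_n)u_n^*=z^{-k_n}$. So $\chi_n=(1,-k_n)$, and both coordinates of the pair tend to infinity. For the unperturbed outer action $(k,z)\mapsto\gamma_{c^k,z}$ one takes the same $g_n$ with $u_n=1$, so the $\chi_n$ are trivial; by Proposition~\ref{prop:pairs}(d) its crossed product is not full.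
\end{example}

When $M$ and $P$ are both full, (c) and (d) say that along any subsequence of an asymptotic pair either both coordinates tend to $0$ or neither converges. If (B) fails, some multiple of a pair has a relatively compact coordinate and can be made to tend to $0$; removing one prime factor from the smallest such multiple produces (A).

\begin{proof}[Proof of \textup{(II)}$\Rightarrow$\textup{(I)} in Theorem~\ref{thm:class}]
Assume that (B) fails, that $M$ and $P$ are full, and that the image of $G$ is not closed. We derive (A). By Lemma~\ref{lem:closed} there are $g_n\not\to0$ with $[\alpha_{g_n}]\to1$. Passing to a subsequence outside a neighborhood of $0$ and using Proposition~\ref{prop:pairs}(a), we get an asymptotic pair $(g_n,\chi_n)$ such that no subsequence of $(g_n)$ tends to $0$. Since (B) fails, there is $m\ge1$ such that $(mg_n)$ or $(m\chi_n)$ has a convergent subsequence. By (b), $(mg_n,m\chi_n)$ is an asymptotic pair, and by (c) or (d), $mg_n\to0$ along this subsequence.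

Let now $m\ge1$ be the least integer such that $mg_n\to0$ along some subsequence, and pass to such a subsequence. Then $m\ge2$. Let $p$ be a prime divisor of $m$ and $l=m/p$. By minimality no subsequence of $(lg_n)$ tends to $0$. By (c) and (d) applied to subsequences of the pair $(lg_n,l\chi_n)$, neither $(lg_n)$ nor $(l\chi_n)$ has a convergent subsequence, which means $lg_n\to\infty$ and $l\chi_n\to\infty$. Finally $p(lg_n)=mg_n\to0$, and $p(l\chi_n)=m\chi_n\to0$ by (c). This is (A).
\end{proof}

\section{From representations to counterexamples}\label{sec:construction}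

To build a counterexample we need unitaries $u_n\in M$ on which $G$ acts by prescribed characters. We take $M=N\rtimes D$ for an auxiliary abelian group $D$, and let $g\in G$ multiply $\lambda_d$ by $\langle g,\Phi(d)\rangle$ for a homomorphism $\Phi\colon D\to\widehat G$. The action in Theorem~\ref{thm:example} has this shape, with $N=R$, $D=\mathbb Z$, $\lambda_1=u_b$ and $\Phi(1)$ the character $(k,z)\mapsto z$. In general we obtain the action of $G\times D$ on $N$ from a unitary representation $V$, in such a way that convergence in $\operatorname{Out}N$ is the same as strong convergence of $V$. All requirements then become conditions on $V$ and $\Phi$.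

\begin{proposition}\label{prop:construction}
Let $G,D$ be lcsc abelian groups, $\Phi\colon D\to\widehat G$ a continuous homomorphism, and $V\colon G\times D\to\mathcal U(\mathcal H)$ a strongly continuous faithful representation on a separable Hilbert space. Assume the following, with strong convergence in $\mathcal U(\mathcal H)$.
\begin{itemize}
\item[(V1)] $V(g_j,0)\to1$ implies $g_j\to0$, and $V(0,d_j)\to1$ implies $d_j\to0$.
\item[(V2)] $V(g_j,d_j)\to1$ and $\Phi(d_j)\to0$ imply $d_j\to0$.
\item[(V3)] There are $(g_j,d_j)$ with $V(g_j,d_j)\to1$, $g_j\not\to0$, and $\langle g_j,\Phi(d)\rangle\to1$ for every $d\in D$.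
\end{itemize}
Then $G$ has an outer action on a full factor $M$ with separable predual such that $M\rtimes G$ is full and the image of $G$ in $\operatorname{Out}M$ is not closed.
\end{proposition}

\begin{example}\label{ex:R}
Let $G=\mathbb R=\widehat G$ with $\langle t,r\rangle=e^{itr}$, let $D=\mathbb Z$ and $\Phi(d)=d$, and let $c\in\mathbb T$ be not a root of unity. Put $V(t,d)=\lambda_{t-2\pi d}\oplus c^d$ on $L^2\mathbb R\oplus\mathbb C$. If $V(t,d)=1$, then $c^d=1$, so $d=0$ and $t=0$. Condition (V1) follows from Lemma~\ref{lem:pointwise} applied to the first summand, and (V2) holds because $\Phi(d_j)\to0$ means $d_j=0$ eventually. For (V3) take $d_j\to\infty$ with $c^{d_j}\to1$ and $t_j=2\pi d_j$; then $V(t_j,d_j)=1\oplus c^{d_j}\to1$ and $\langle t_j,\Phi(d)\rangle=e^{2\pi id_jd}=1$. So (I) fails for $\mathbb R$.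
\end{example}

The rest of this section proves Proposition~\ref{prop:construction}. The letters $g,h,t$ denote elements of $G$ and $d,s$ elements of $D$; this tells to which group a unitary $\lambda_g$ or $\lambda_d$ belongs.

\subsection{The base factor $N$}

We recall Voiculescu's free Gaussian functor. Let $K$ be a separable real Hilbert space, $\mathcal F=\mathbb C\Omega\oplus\bigoplus_{n\ge1}K_{\mathbb C}^{\otimes n}$ the full Fock space of its complexification, $\ell(\xi)$ the left creation operator and $s(\xi)=\ell(\xi)+\ell(\xi)^*$ for $\xi\in K$. On the von Neumann algebra $\Gamma(K)''$ generated by the $s(\xi)$, the vector state of $\Omega$ is a faithful normal trace. The map $s$ is real linear and $\|s(\xi)\|_2=\|s(\xi)\Omega\|=\|\xi\|$. An orthogonal operator $T$ on $K$ gives the unitary $\mathcal F(T)=1\oplus\bigoplus_nT^{\otimes n}$, which fixes $\Omega$, depends strongly continuously on $T$, and implements a trace preserving automorphism $\Gamma_T$ with $\Gamma_T(s(\xi))=s(T\xi)$.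

Let $K$ be $\mathcal H$ with the real inner product $\operatorname{Re}\langle\cdot,\cdot\rangle$, let $C=\Gamma(K)''$ and $N=L(\mathbb F_2)*C$, a full $\mathrm{II}_1$ factor by Lemma~\ref{lem:gap}. For $k\in G\times D$ put $\kappa_k=\mathrm{id}*\Gamma_{V(k)}$; we write $\kappa_g=\kappa_{(g,0)}$ and $\kappa_d=\kappa_{(0,d)}$.

\begin{lemma}\label{lem:base}
\textup{(a)} If $V(k_j)\to1$, then $\kappa_{k_j}\to\mathrm{id}$. In particular $\kappa$ is an action of $G\times D$.
\textup{(b)} If $w_j\in\mathcal U(N)$ and $\operatorname{Ad}(w_j)\kappa_{k_j}\to\mathrm{id}$, then $w_j\approx\tau(w_j)$ and $V(k_j)\to1$.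
\end{lemma}

\begin{proof}
(a) For $x\in C$, $\|\Gamma_{V(k_j)}(x)-x\|_2=\|\mathcal F(V(k_j))x\Omega-x\Omega\|\to0$. So $\|\kappa_{k_j}(x)-x\|_2\to0$ for every finite product $x$ of elements of $L(\mathbb F_2)$ and $C$, and (U6) applies.
(b) Since $\kappa$ fixes $L(\mathbb F_2)$, we have $\|w_ju_gw_j^*-u_g\|_2\to0$ for $g=a,b$, and Lemma~\ref{lem:gap} gives $w_j\approx\tau(w_j)$. By (U4), $\operatorname{Ad}(w_j)\to\mathrm{id}$, so $\kappa_{k_j}\to\mathrm{id}$ and $\|V(k_j)\xi-\xi\|=\|\kappa_{k_j}(s(\xi))-s(\xi)\|_2\to0$.
\end{proof}

Constant sequences in (b) and faithfulness of $V$ show that $\kappa$ is an outer action of $G\times D$. By (b), (V1) and Lemma~\ref{lem:closed}, the restrictions of $\kappa$ to $D$ and to $G$ have closed image in $\operatorname{Out}N$. By Theorem~\ref{thm:MV},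
\[
M=N\rtimes_\kappa D\qquad\text{and}\qquad Q=N\rtimes_\kappa G
\]
are full factors with separable predual. This is the only use of (V1).

\subsection{The action of $G$ on $M$}

Let $\Phi^*\colon G\to\widehat D$ be the dual homomorphism, $\langle d,\Phi^*(g)\rangle=\langle g,\Phi(d)\rangle$, which is continuous by Lemma~\ref{lem:pointwise}. Let $\alpha_g$ be the composition of the extension $\widetilde{\kappa_g}$ from (C2) with the dual automorphism of $M$ given by $-\Phi^*(g)\in\widehat D$. Thus
\[
\alpha_g(x)=\kappa_g(x)\quad(x\in N),\qquad\alpha_g(\lambda_d)=\langle g,\Phi(d)\rangle\lambda_d\quad(d\in D),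
\]
and $\alpha$ is an action by (C2) and (C3).

\emph{The action $\alpha$ is outer.} View $M$ inside $N\rtimes_\kappa(G\times D)$ by (C5). If $\alpha_g=\operatorname{Ad}(v)$ with $v\in\mathcal U(M)$, then $v$ and $\lambda_g$ both implement $\kappa_g$ on $N$, so $v^*\lambda_g$ is a scalar by Theorem~\ref{thm:MV}, and $\lambda_g\in M$. The dual automorphism given by $(\chi,0)\in\widehat G\times\widehat D$ fixes $M$ pointwise and multiplies $\lambda_g$ by $\langle-g,\chi\rangle$. So $\langle g,\chi\rangle=1$ for all $\chi$, and $g=0$.

\emph{The image is not closed.} Take $(g_j,d_j)$ as in (V3). Comparing on $N$ and on the $\lambda_d$, we see that $\operatorname{Ad}(\lambda_{d_j})\alpha_{g_j}$ is the composition of the extension of $\kappa_{(g_j,d_j)}$ with the dual automorphism given by $-\Phi^*(g_j)$. The first tends to $\mathrm{id}$ by Lemma~\ref{lem:base}(a) and (C2). The second tends to $\mathrm{id}$ because $\Phi^*(g_j)\to0$ in $\widehat D$ by (V3) and Lemma~\ref{lem:pointwise}. So $[\alpha_{g_j}]\to1$ while $g_j\not\to0$, and Lemma~\ref{lem:closed} applies. The asymptotic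 pair here is $(g_j,\Phi(d_j))$.

\subsection{Exchanging the roles of $G$ and $D$}

Theorem~\ref{thm:MV} cannot be applied to $\alpha$. But $P=M\rtimes_\alpha G$ is generated by $N$, the $\lambda_d$ and the $\lambda_g$ with $\lambda_g\lambda_d=\langle g,\Phi(d)\rangle\lambda_d\lambda_g$, and one can adjoin the two groups in the other order. Let $\widehat\kappa$ be the dual action of $\widehat G$ on $Q$, and define an action $\delta$ of $D$ on $Q$ by $\delta_d=\widetilde{\kappa_d}\circ\widehat\kappa_{\Phi(d)}$, so that $\delta_d=\kappa_d$ on $N$ and $\delta_d(\lambda_g)=\langle-g,\Phi(d)\rangle\lambda_g$.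

We claim $P\cong Q\rtimes_\delta D$. Both algebras act on $L^2(N)$-valued functions $f(s,t)$ of $(s,t)\in D\times G$, and in both $x\in N$ acts as multiplication by $\kappa_{-s}\kappa_{-t}(x)$. The other generators are
\[
\begin{array}{lll}
\text{in }P: & (\lambda_df)(s,t)=\langle-t,\Phi(d)\rangle f(s-d,t), & (\lambda_gf)(s,t)=f(s,t-g),\\[2pt]
\text{in }Q\rtimes_\delta D: & (\lambda_df)(s,t)=f(s-d,t), & (\lambda_gf)(s,t)=\langle g,\Phi(s)\rangle f(s,t-g).
\end{array}
\]
Let $W$ be multiplication by $\langle-t,\Phi(s)\rangle$. It commutes with the copy of $N$. Conjugating the second row by $W$ multiplies the formula for $\lambda_d$ by $\langle-t,\Phi(s)\rangle\langle t,\Phi(s-d)\rangle=\langle-t,\Phi(d)\rangle$ and the formula for $\lambda_g$ by $\langle-t,\Phi(s)\rangle\langle t-g,\Phi(s)\rangle=\langle-g,\Phi(s)\rangle$. This gives the first row.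

Since $Q$ is full, Lemma~\ref{lem:closed} and Theorem~\ref{thm:MV} show that $P$ is full once we prove the following.

\begin{proposition}\label{prop:claim}
If $[\delta_{d_j}]\to1$ in $\operatorname{Out}Q$, then $d_j\to0$ in $D$.
\end{proposition}

Condition (V2) is necessary for this. If $V(g_j,d_j)\to1$ and $\Phi(d_j)\to0$, then $\operatorname{Ad}(\lambda_{g_j})\delta_{d_j}$ is the extension of $\kappa_{(g_j,d_j)}$ composed with $\widehat\kappa_{\Phi(d_j)}$, which tends to $\mathrm{id}$. The content of the proposition is that $[\delta_{d_j}]\to1$ happens only in this way. The difficulty is that the correcting unitaries lie in $Q$, while Lemma~\ref{lem:base} concerns unitaries in $N$. We pass to $\mathcal N=N\,\overline\otimes\,B(L^2G)\supset Q$ and modify the unitaries until they almost commute with $1\otimes B(L^2G)$; the next lemma then places them near $N\otimes1$.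

Let $\operatorname{Tr}$ be the tensor product of $\tau$ with the usual trace on $B(L^2G)$, and $\|x\|_2=\operatorname{Tr}(x^*x)^{1/2}$. Then $L^2(\mathcal N,\operatorname{Tr})=L^2(N)\otimes\mathrm{HS}$, with $\mathrm{HS}$ the Hilbert--Schmidt operators on $L^2G$. Left multiplication is a faithful normal representation of $\mathcal N$ on it, and $\|x\xi y\|_2\le\|x\|\,\|\xi\|_2\|y\|$. In particular a bounded sequence with $\|x_j\|_2\to0$ tends to $0$ strongly. Let $e_{kl}$ be matrix units for an orthonormal basis of $L^2G$, identified with $1\otimes e_{kl}$, and $e=e_{00}$.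

\begin{lemma}\label{lem:descend}
Let $y_j\in\mathcal U(\mathcal N)$ satisfy $y_jm_\chi y_j^*\to m_\chi$ and $y_j\lambda_hy_j^*\to\lambda_h$ strongly for all $\chi\in\widehat G$, $h\in G$. Define contractions $z_j\in N$ by $ey_je=(z_j\otimes1)e$. Then $\|y_j(1\otimes b)y_j^*-1\otimes b\|_2\to0$ for all $b\in\mathrm{HS}$, and $y_j\approx z_j\otimes1$.
\end{lemma}

\begin{proof}
For $F\in L^1(\widehat G)$ and $f\in L^1(G)$ let $m_{\check F}=\int F(\chi)m_\chi\,d\chi$, multiplication by $\check F$, and $\lambda_f=\int f(h)\lambda_h\,dh$. By dominated convergence, $y_jm_{\check F}y_j^*\to m_{\check F}$ and $y_j\lambda_fy_j^*\to\lambda_f$ strongly, hence $y_jby_j^*\to b$ strongly for $b=m_{\check F}\lambda_f$ and for $b$ in the norm closed span $\mathcal E$ of these operators. The functions $\check F$ are uniformly dense in $C_0(G)$, so $\mathcal E$ contains $m_{F'}\lambda_f$ for $F',f\in C_c(G)$. This operator has kernel $F'(t)f(t-t')$, and such kernels span a dense subspace of $L^2(G\times G)$ because $(t,t')\mapsto(t,t-t')$ preserves Haar measure. So $\mathcal E$ contains $\mathrm{HS}$,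 in particular the $e_{kl}$.

The functional $\operatorname{Tr}(e_{kl}^*\,\cdot\,)$ is normal, so $\operatorname{Tr}(e_{kl}^*y_je_{kl}y_j^*)\to\operatorname{Tr}(e_{kl}^*e_{kl})=1$. Both $e_{kl}$ and $y_je_{kl}y_j^*$ have $\|\cdot\|_2$-norm $1$, so
\[
\|y_je_{kl}-e_{kl}y_j\|_2^2=\|y_je_{kl}y_j^*-e_{kl}\|_2^2=2-2\operatorname{Re}\operatorname{Tr}(e_{kl}^*y_je_{kl}y_j^*)\to0 .
\]
The first assertion follows, since $\operatorname{Ad}(y_j)$ is $\|\cdot\|_2$-isometric and the $e_{kl}$ span a dense subspace of $\mathrm{HS}$. Next $(y_j-z_j\otimes1)e_{k0}=y_je_{k0}e-e_{k0}ey_je=[y_j,e_{k0}]e$ tends to $0$ in $\|\cdot\|_2$, hence strongly. Multiplying by $e_{0k}$ and using $\sum_ke_{kk}=1$, we get $y_j-z_j\otimes1\to0$ strongly. Taking adjoints in the display gives $\|[y_j^*,e_{lk}]\|_2\to0$, and $ey_j^*e=(z_j^*\otimes1)e$, so the same computation gives $y_j^*-z_j^*\otimes1\to0$ strongly.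
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:claim}]
Let $v_j\in\mathcal U(Q)$ with $\operatorname{Ad}(v_j)\delta_{d_j}\to\mathrm{id}$. The dual action $\widehat\kappa$ commutes with $\delta$, so Lemma~\ref{lem:eigen} with $H=\widehat G$, $\widehat H=G$ gives $g_j\in G$ with $\widehat\kappa_\chi(v_j)v_j^*\approx\langle-g_j,\chi\rangle$ for every $\chi$. So $v_j$ transforms under $\widehat\kappa$ like $\lambda_{g_j}$, and we divide by $\lambda_{g_j}$ to commute with the $m_\chi$. To commute with the $\lambda_h$ we undo the twist in $\delta_{d_j}$ by $m_j=m_{\Phi(d_j)}$. Put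
\[
w_j=v_j\lambda_{g_j}^*\in Q,\qquad y_j=w_jm_j^*\in\mathcal N,\qquad\kappa_j=\kappa_{(g_j,d_j)},\qquad\Theta_j=\operatorname{Ad}(y_j)\circ(\kappa_j\otimes\mathrm{id}).
\]

\emph{Step 1: $\Theta_j$ tends to the identity on the generators in} (C4). First, $m_\chi^*w_jm_\chi w_j^*=\widehat\kappa_\chi(w_j)w_j^*=\langle g_j,\chi\rangle\,\widehat\kappa_\chi(v_j)v_j^*\approx1$, so $y_jm_\chi y_j^*=w_jm_\chi w_j^*\to m_\chi$ strongly. Second, $m_j^*\lambda_hm_j=\langle-h,\Phi(d_j)\rangle\lambda_h=\delta_{d_j}(\lambda_h)$ commutes with $\lambda_{g_j}$, so $y_j\lambda_hy_j^*=v_j\delta_{d_j}(\lambda_h)v_j^*\to\lambda_h$ strongly by (U2). Third, for $x\in N$, (C2), the commutation of $m_j$ with $\pi(N)$, and (C1) give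
\[
\Theta_j(\pi(x))=v_j\lambda_{g_j}^*\,\pi(\kappa_{g_j}\kappa_{d_j}(x))\,\lambda_{g_j}v_j^*=v_j\pi(\kappa_{d_j}(x))v_j^*=v_j\delta_{d_j}(\pi(x))v_j^*\to\pi(x)
\]
strongly. Lemma~\ref{lem:descend} applies to $y_j$; let $z_j$ be as there.

\emph{Step 2: $V(g_j,d_j)\to1$ and $y_j$ is asymptotically scalar.} We need the behavior of $\Theta_j$ on $N\otimes1$ and know it on $\pi(N)$. Each $\Theta_j$ preserves $\operatorname{Tr}$ and so defines a unitary of $L^2(\mathcal N,\operatorname{Tr})$; the vectors $\xi$ with $\Theta_j\xi\to\xi$ form a closed subspace. It contains $\pi(x)(1\otimes b)$ for $x\in N$, $b\in\mathrm{HS}$, because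
\[
\|\Theta_j(\pi(x)(1\otimes b))-\pi(x)(1\otimes b)\|_2\le\|x\|\,\|y_j(1\otimes b)y_j^*-1\otimes b\|_2+\|(\Theta_j(\pi(x))-\pi(x))(1\otimes b)\|_2 .
\]
Let $\mathcal L$ be the closed span of these vectors. It is invariant under left multiplication by $\pi(N)$, by $m_\chi$ (which commutes with $\pi(N)$ and preserves $1\otimes\mathrm{HS}$), and by $\lambda_h$ (since $\lambda_h\pi(x)=\pi(\kappa_h(x))\lambda_h$). These operators form a self-adjoint set generating $\mathcal N$ by (C4), so $\mathcal L$ is $\mathcal N$-invariant. It contains $(x\otimes1)(1\otimes b)=x\otimes b$ and is therefore the whole space. Thus $y_j(\kappa_j(x)\otimes1)ey_j^*\to(x\otimes1)e$ in $\|\cdot\|_2$, and compressing by $e$ gives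
\[
\|z_j\kappa_j(x)z_j^*-x\|_2\to0\qquad(x\in N).
\]
As $N$ is finite, $z_j=|z_j^*|\,\omega_j$ with $\omega_j\in\mathcal U(N)$. From $|r-1|\le|r^2-1|$ for $r\ge0$ and the case $x=1$ we get $\|z_j-\omega_j\|_2=\||z_j^*|-1\|_2\le\|z_jz_j^*-1\|_2\to0$. Hence $\operatorname{Ad}(\omega_j)\kappa_j\to\mathrm{id}$ by (U6). Lemma~\ref{lem:base}(b) gives $V(g_j,d_j)\to1$ and $\omega_j\approx c_j:=\tau(\omega_j)$. So $y_j\approx z_j\otimes1\approx c_j$, with $|c_j|\to1$.

\emph{Step 3: $\Phi(d_j)\to0$.} For $h\in G$ the automorphism $\Xi_h=\kappa_h\otimes\operatorname{Ad}(\lambda_h^*)$ of $\mathcal N$ fixes $w_j\in Q$ by (C1), and $\Xi_h(m_j^*)=\langle-h,\Phi(d_j)\rangle m_j^*$ by \eqref{eq:weyl}. So $\langle-h,\Phi(d_j)\rangle y_j=\Xi_h(y_j)\approx c_j\approx y_j$, which gives $\langle h,\Phi(d_j)\rangle\to1$. By Lemma~\ref{lem:pointwise}, $\Phi(d_j)\to0$ in $\widehat G$.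

Steps 2 and 3 and (V2) give $d_j\to0$.
\end{proof}

This completes the proof of Proposition~\ref{prop:construction}.

\section{Representations from (A) or (B): the proof of (I)$\Rightarrow$(II)}\label{sec:reps}

We show that (I) fails if (B) holds, and also if (A) holds and (B) does not, by verifying the hypotheses of Proposition~\ref{prop:construction}. The model is Example~\ref{ex:R}, where $V(g,d)=\lambda_{g-\eta(d)}\oplus\rho(d)$ for a homomorphism $\eta\colon D\to G$: the first summand ties $g$ to $\eta(d)$, and the second is faithful but lets some $d_j\to\infty$ act almost trivially.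

\subsection{The case (B)}

For $G=\mathbb Q_p$ every cyclic subgroup is relatively compact, so one generator does not suffice. We take $D$ free abelian of infinite rank and let $\rho$ bound the $i$-th coefficient by $i$. The generators are chosen so that nonzero combinations with such coefficients stay away from $0$ in both $G$ and $\widehat G$; this needs all multiples of $g_n$ and $\chi_n$ up to $n$ to be far out, which is what (B) provides.

Fix compact symmetric neighborhoods $W$ of $0$ in $G$ and $W'$ of $0$ in $\widehat G$. We choose $g_n\in G$ and $\chi_n\in\widehat G$, $n\ge1$, inductively. With the finite symmetric sets $F_n=\{\sum_{i<n}k_ig_i:|k_i|\le i\}$ and $F_n'=\{\sum_{i<n}k_i\chi_i:|k_i|\le i\}$, both containing $0$, we require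
\begin{equation}\label{eq:choiceB}
mg_n\notin W+F_n,\quad m\chi_n\notin W'+F_n'\quad(1\le|m|\le n),\qquad|\langle g_n,\chi_i\rangle-1|\le\tfrac1n\quad(i<n).
\end{equation}
Let $E$ be the union over $1\le m\le n$ of the images of $W+F_n$ under multiplication by $n!/m$; it is compact. If $n!g\notin E$, then $mg\notin W+F_n$ for $1\le m\le n$, and for negative $m$ by symmetry. As $n!G$ is not relatively compact, there are $h_1,h_2,\dots$ with $n!h_l\notin\bigcup_{k<l}(n!h_k+E)$. The points $(\langle h_l,\chi_i\rangle)_{i<n}$ lie in the compact space $\mathbb T^{n-1}$, so for some $k<l$ they differ by at most $\frac1n$ in each coordinate. Take $g_n=h_l-h_k$. For $\chi_n$ take any element with $n!\chi_n$ outside the compact set $E'$ formed in the same way from $W'+F_n'$.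

Let $D=\mathbb Z^{(\infty)}$ be discrete with basis $(e_n)_{n\ge1}$, write $d=\sum_ik_i(d)e_i$, and define $\eta(e_n)=g_n$, $\Phi(e_n)=\chi_n$. Then
\begin{equation}\label{eq:dagger}
d\ne0\ \text{ and }\ |k_i(d)|\le i\ \text{ for all }i\quad\Longrightarrow\quad\eta(d)\notin W\ \text{ and }\ \Phi(d)\notin W' .
\end{equation}
Indeed, if $n$ is the largest index with $k_n\ne0$ and $\eta(d)\in W$, then $k_ng_n\in W+F_n$ with $1\le|k_n|\le n$, against \eqref{eq:choiceB}; the argument for $\Phi$ is the same with primes.

The function $f(d)=\exp(-\sum_ik_i(d)^2/i^2)$ is positive definite on $D$, being a product of Gaussians in the coordinates. Let $\rho$ be its GNS representation, with cyclic unit vector $\xi_0$, on a separable space. It has three properties. First, $\rho(e_j)\to1$, since $\|\rho(e_j)\rho(d)\xi_0-\rho(d)\xi_0\|^2=2-2e^{-1/j^2}$. Second, if $\rho(d_n)\to1$, then $f(d_n)\to1$, so for large $n$ we have $\sum_ik_i(d_n)^2/i^2<1$ and $|k_i(d_n)|<i$ for all $i$. Third, $\rho(d)=1$ gives $f(d)=1$ and $d=0$.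

Put $V(g,d)=\lambda_{g-\eta(d)}\oplus\rho(d)$. If $V(g,d)=1$, then $d=0$ and then $g=0$. For (V1), $V(g_n',0)\to1$ gives $g_n'\to0$ by Lemma~\ref{lem:pointwise}; and if $V(0,d_n)\to1$, then eventually $\eta(d_n)\in W$ and $|k_i(d_n)|<i$ for all $i$, so $d_n=0$ by \eqref{eq:dagger}. For (V2), if $\rho(d_n)\to1$ and $\Phi(d_n)\to0$, then eventually $\Phi(d_n)\in W'$ and $|k_i(d_n)|<i$ for all $i$, so $d_n=0$. For (V3) take $(g_j,e_j)$: $V(g_j,e_j)=1\oplus\rho(e_j)\to1$, $g_j\notin W$, and $\langle g_j,\Phi(d)\rangle=\prod_i\langle g_j,\chi_i\rangle^{k_i(d)}\to1$ by \eqref{eq:choiceB}. So (I) fails.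

\subsection{The case (A)}

Let $\zeta=e^{2\pi\sqrt{-1}/p}$. Consider first $G=(\mathbb Z/p)^{(\infty)}\times(\mathbb Z/p)^{\mathbb N}$. One can take $D=(\mathbb Z/p)^{(\infty)}$, let $\eta$ identify $D$ with the first factor of $G$ and $\Phi$ identify it with the dual of the second factor, and put $V(g,d)=\lambda_{g-\eta(d)}\oplus\bigoplus_i\zeta^{k_i(d)}$. In general $pg_n$ and $p\chi_n$ only tend to $0$. We then take for $D$ a subgroup of $\widehat G$ containing the $\chi_j$, so that (V2) is automatic. A homomorphism $\eta$ with $\chi_j\mapsto g_j$ is no longer given to us, so we replace its graph by a closed subgroup $Y\subset G\times D$ containing the points $(g_j,\chi_j)$, and $\rho$ by a countable family of characters of $Y$.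

Assume (A) holds, with prime $p$ and sequences $g_n',\chi_n'$, and (B) fails. Write $G\cong\mathbb R^a\times G_0$ as in the structure theorem. If $a\ge1$, (B) holds by Example~\ref{ex:groups}. So $a=0$, $G$ has a compact open subgroup $U$, and $U^\perp\subset\widehat G$ is compact open. Bars denote images in the discrete groups $G/U$ and $\widehat G/U^\perp$.

\emph{Choice of the sequences.} Discarding finitely many terms, assume $pg_n'\in U$ and $p\chi_n'\in U^\perp$. Then $\bar g_n'$ and $\bar\chi_n'$ lie in the $p$-torsion subgroups of the quotients, which are vector spaces over $\mathbb F_p$. A finite union of cosets is compact, so both sequences leave every finite set. The span of finitely many vectors is finite, so after passing to subsequences $(\bar g_n')$ and $(\bar\chi_n')$ are linearly independent. If $pg\in U$ and $p\chi\in U^\perp$, then $\langle pg,\chi\rangle=\langle g,p\chi\rangle$ is a $p$-th root of unity, since its $p$-th power is $\langle pg,p\chi\rangle=1$. A sequence of $p$-th roots of unity tending to $1$ is eventually $1$. Hence $\langle g_n',\chi\rangle^p=\langle pg_n',\chi\rangle=1$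 for large $n$ if $p\chi\in U^\perp$, and $\langle g,p\chi_n'\rangle=1$ for large $n$ if $pg\in U$.

Choose inductively $g_j=g'_{a_j}-g'_{a_j'}$ and $\chi_j=\chi'_{b_j}$ with $a_1<a_1'<a_2<a_2'<\cdots$ and $b_1<b_2<\cdots$. Given $g_i,\chi_i$ for $i<j$, the tuples $(\langle g_n',\chi_i\rangle)_{i<j}$ consist of $p$-th roots of unity for large $n$, so two of them coincide; this gives $a_j<a_j'$ with $\langle g_j,\chi_i\rangle=1$ for $i<j$. Then choose $b_j$ so large that $\langle g_i,p\chi_j\rangle=1$ for $i\le j$. For $i>j$ the last equality follows from $\langle g_i,\chi_j\rangle=1$. We obtain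
\begin{equation}\label{eq:choiceA}
\langle g_i,p\chi_j\rangle=1\ \ (\text{all }i,j),\qquad\langle g_j,\chi_i\rangle=1\ \ (i<j),\qquad pg_j\to0,\quad p\chi_j\to0,
\end{equation}
with $pg_j\in U$, $p\chi_j\in U^\perp$. The families $(\bar g_j)$ and $(\bar\chi_j)$ are linearly independent, the first because it consists of differences of disjoint pairs of independent vectors. In particular $g_j\notin U$.

\emph{The groups $D$ and $Y$.} Let $D_0\subset U^\perp$ be the closed, hence compact, subgroup generated by the $p\chi_j$, and let $D\subset\widehat G$ be the subgroup generated by $D_0$ and the $\chi_j$, with the relative topology. If $d_0+\sum_jk_j\chi_j\in U^\perp$ with $d_0\in D_0$, then $\sum_jk_j\bar\chi_j=0$, so $p$ divides all $k_j$ and the element lies in $D_0$. Thus $D_0=D\cap U^\perp$ is compact and open in $D$, and $D$ is lcsc. Let $\Phi$ be the inclusion; (V2) holds because $\Phi(d_j)\to0$ means $d_j\to0$.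

Let $y_j=(g_j,\chi_j)\in G\times D$, let $Y_0\subset U\times D_0$ be the compact subgroup generated topologically by the $py_j$, and let $Y$ be the subgroup generated by $Y_0$ and the $y_j$. Let $y=y_0+\sum_jk_jy_j$ with $y_0\in Y_0$. If the first coordinate of $y$ lies in $U$, then $\sum_jk_j\bar g_j=0$; if the second lies in $D_0$, then $\sum_jk_j\bar\chi_j=0$. In both cases $p$ divides all $k_j$. Therefore
\begin{equation}\label{eq:ddagger}
y\in Y\ \text{with first coordinate in }U\text{ or second coordinate in }D_0\quad\Longrightarrow\quad y\in Y_0 ,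
\end{equation}
and $Y/Y_0$ is an $\mathbb F_p$-vector space with basis the classes of the $y_j$. Also $Y_0=Y\cap(U\times D_0)$ is open in $Y$, so $Y$ is a locally compact subgroup of $G\times D$, hence closed.

\emph{The representation.} We need characters of $Y$ that separate points and tend to $1$ along $(y_j)$. For any $p$-th roots of unity $\omega_j$ there is a character of $Y$ trivial on $Y_0$ with $y_j\mapsto\omega_j$; it is continuous as $Y_0$ is open. Let $\varepsilon_i$ be the one with $\varepsilon_i(y_j)=\zeta^{\delta_{ij}}$. The group $\widehat{Y_0}$ is countable because $Y_0$ is compact metrizable. Each $\varsigma_0\in\widehat{Y_0}$ has an extension $\varsigma$ to $Y$ with $\varsigma(y_j)\to1$: take any extension $\varsigma'$; since $\varsigma'(y_j)^p=\varsigma_0(py_j)\to1$ by \eqref{eq:choiceA}, there are $p$-th roots of unity $\omega_j$ with $\varsigma'(y_j)\omega_j\to1$; multiply $\varsigma'$ by the character $y_j\mapsto\omega_j$. Let $S$ be the countable set consisting of the $\varepsilon_i$ and of one such $\varsigma$ for each $\varsigma_0$. Every $\varsigma\in S$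 satisfies $\varsigma(y_j)\to1$. Extend each $\varsigma\in S$ to a character $\tilde\varsigma$ of $G\times D$, let $q\colon G\times D\to(G\times D)/Y$ be the quotient map, and put
\[
V(k)=\lambda_{q(k)}\oplus\bigoplus_{\varsigma\in S}\tilde\varsigma(k)\quad\text{on}\quad L^2\bigl((G\times D)/Y\bigr)\oplus\ell^2(S).
\]

\emph{Faithfulness.} If $V(k)=1$, then $k\in Y$. All $\varepsilon_i(k)=1$, so the class of $k$ in $Y/Y_0$ is zero. All characters of $Y_0$ are trivial on $k\in Y_0$, so $k=0$.

\emph{Condition} (V1). Let $k_n=(h_n,0)$ with $V(k_n)\to1$. By Lemma~\ref{lem:pointwise}, $q(k_n)\to0$, so by the lifting principle there are $y_n'\in Y$ with $k_n-y_n'\to0$. The second coordinate of $y_n'$ tends to $0$ in $D$, so it eventually lies in $D_0$, and $y_n'\in Y_0$ by \eqref{eq:ddagger}. For $\varsigma\in S$, both $\tilde\varsigma(k_n)$ and $\tilde\varsigma(k_n-y_n')$ tend to $1$, so $\varsigma(y_n')\to1$. The restrictions of the $\varsigma$ exhaust $\widehat{Y_0}$, so $y_n'\to0$ by Lemma~\ref{lem:pointwise}, and $k_n\to0$. If $k_n=(0,d_n)$, the first coordinate of $y_n'$ tends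 to $0$ and eventually lies in $U$, so \eqref{eq:ddagger} again gives $y_n'\in Y_0$, and the remaining lines apply unchanged.

\emph{Condition} (V3). Take $(g_j,d_j)=y_j$. Then $V(y_j)=1\oplus\bigoplus_\varsigma\varsigma(y_j)\to1$ strongly, and $g_j\not\to0$ since $g_j\notin U$. By \eqref{eq:choiceA} the character $d\mapsto\langle g_j,d\rangle$ of $D$ is trivial on all $p\chi_i$, hence on $D_0$, and on $\chi_i$ for $i<j$. So for each $d\in D$ it equals $1$ at $d$ for large $j$.

By Proposition~\ref{prop:construction}, (I) fails. Together with Section~\ref{sec:pairs}, this proves Theorem~\ref{thm:class}.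

\begin{thebibliography}{9}

\bibitem{Connes}
A.~Connes, \emph{Almost periodic states and factors of type $\mathrm{III}_1$}, J. Funct. Anal. (1974).

\bibitem{MV}
A.~Marrakchi and S.~Vaes, \emph{Spectral gap and strict outerness for actions of locally compact groups on full factors}, arXiv:2201.01055 (2022).

\end{thebibliography}
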